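\title{Integral and good $\ell$-adic extensions of $A$-motives differ by torsion}

\begin{abstract}
Let $\underline{M}$ be an $A$-motive over the completion of a global function field at a finite place $\mathfrak{p}$. An extension of the unit object by $\underline{M}$ is \emph{integral} if the sequence of maximal models is exact, and \emph{good at $\ell$} if its $\ell$-adic realization splits over the inertia group. Integral extensions are good, and a conjecture posed in a paper of Gazda asserts that for regulated extensions the two notions agree, so that the second does not depend on $\ell$. We show that both assertions fail for every coefficient ring $A$ and every place $\mathfrak{p}$, and that equality fails even for tensor powers of the Carlitz motive, which have good reduction. We then determine the discrepancy: an extension is good at $\ell$ if and only if a prime-to-$\ell$ multiple of it is integral. For motives with good reduction the discrepancy is independent of $\ell$, and it vanishes under a sharp bound on the ramification.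
\end{abstract}

\section{Introduction}\label{sec:intro}

An $A$-motive over a local field of positive characteristic is a module with a Frobenius structure. It has a canonical integral structure, its maximal model over the valuation ring, and it has Galois representations, its $\ell$-adic realizations. So there are two ways to say that an extension of the unit object by an $A$-motive behaves well at the place: the extension survives on the integral structures, or the inertia group does not see it. This paper compares the two notions. The setting and the problem are those of \cite{Gazda}.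

\subsection{The problem}

Let $C$ be a smooth projective geometrically irreducible curve over $\mathbb{F}_q$, let $\infty$ be a closed point of $C$, let $A$ be the ring of functions on $C$ regular away from $\infty$, and let $K$ be its fraction field. Let $F$ be a finite extension of $K$ and let $\mathfrak{p}$ be a maximal ideal of the integral closure of $A$ in $F$. Let $L=F_{\mathfrak{p}}$ be the completion, $\mathcal{O}$ its valuation ring, $\pi$ a uniformizer and $k$ the finite residue field; thus $\mathcal{O}=k[[\pi]]$. Fix a separable closure $L^s$, let $I\subset G_L$ be the inertia subgroup of the absolute Galois group, and let $L^{\mathrm{ur}}=(L^s)^I=L\otimes_k\bar{k}$ be the maximal unramified extension, with valuation ring $\mathcal{O}^{\mathrm{ur}}=\mathcal{O}\otimes_k\bar{k}$. Let $\kappa\colon A\to\mathcal{O}$ be the inclusion and put $\mathfrak{m}=\mathfrak{p}\cap A$. The letter $\ell$ always denotes a maximal ideal of $A$ different from $\mathfrak{m}$, and $A_\ell$ is the $\ell$-adic completion of $A$.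

Tensor products without subscript are over $\mathbb{F}_q$. Put $B=A\otimes\mathcal{O}\subset A\otimes L$. We write $a$ for $a\otimes 1$ and $x$ for $1\otimes x$, so that $a$ and $\kappa(a)$ are different elements of $B$; the ring $A$ always acts through the left factor. Let $\sigma$ be the $q$-th power map on $L^s$ and let $\tau=\mathrm{id}\otimes\sigma$, an $A$-linear endomorphism of $B$ and of $A\otimes L$. Let $\mathfrak{j}_{\mathcal{O}}\subset B$ and $\mathfrak{j}\subset A\otimes L$ be the ideals generated by the elements $a-\kappa(a)$, $a\in A$. They are invertible (Section~\ref{sec:denominators}). If $M$ is a projective $A\otimes L$-module and $T\subset M$ a $B$-submodule, we put $T[\mathfrak{j}^{-1}]=\bigcup_n\mathfrak{j}_{\mathcal{O}}^{-n}T$.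

\medskip\noindent\emph{$A$-motives.} An \emph{$A$-motive} over $L$ is a pair $\underline{M}=(M,\tau_M)$, where $M$ is a finitely generated projective $A\otimes L$-module of constant rank and $\tau_M\colon(\tau^*M)[\mathfrak{j}^{-1}]\to M[\mathfrak{j}^{-1}]$ is an isomorphism of $A\otimes L$-modules; here $\tau^*M=M\otimes_{A\otimes L,\tau}(A\otimes L)$. For $x\in M$ we write $\tau_M(x)$ for $\tau_M(x\otimes 1)$. This is a map $M\to M[\mathfrak{j}^{-1}]$ with $\tau_M(fx)=\tau(f)\tau_M(x)$. A morphism is an $A\otimes L$-linear map that commutes with these maps, and a sequence is exact if it is exact on the underlying modules. The unit object is $\mathbf{1}=(A\otimes L,\mathrm{id})$, for which $\tau_{\mathbf{1}}(f)=\tau(f)$. The motive is \emph{effective} if $\tau_M(\tau^*M)\subset M$.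

\medskip\noindent\emph{Extensions.} Fix $\underline{M}$ and let $\operatorname{Ext}=\operatorname{Ext}^1(\mathbf{1},\underline{M})$. An extension splits as a sequence of modules, so it is equivalent to some $\underline{E}_m$, $m\in M[\mathfrak{j}^{-1}]$, with $E=M\oplus(A\otimes L)$ and $\tau_E(x,f)=(\tau_M(x)+\tau(f)m,\tau(f))$. Lifting $1$ to $(x,1)$ instead of $(0,1)$ replaces $m$ by $m-(x-\tau_M(x))$. The map sending $m$ to the class $[m]$ of $\underline{E}_m$ induces an isomorphism of $A$-modules
\begin{equation}\label{eq:ext}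
M[\mathfrak{j}^{-1}]/(\mathrm{id}-\tau_M)(M)\cong\operatorname{Ext}.
\end{equation}
An extension is \emph{regulated} if its Hodge polygon equals that of $\underline{M}\oplus\mathbf{1}$; equivalently, and this is the only form we use, if its class is $[m]$ for some $m$ in
\[
M^+=M+\tau_M(\tau^*M).
\]
The condition bounds the pole of $m$ along $\mathfrak{j}$. The regulated classes form a submodule $\operatorname{Ext}^{\mathrm{reg}}\cong M^+/(\mathrm{id}-\tau_M)(M)$.

\medskip\noindent\emph{Models.} A \emph{model} of $\underline{M}$ is a finitely generated $B$-submodule $T\subset M$ with $T[1/\pi]=M$ and $\tau_M(T)\subset T[\mathfrak{j}^{-1}]$. Gardeyn's \emph{maximal model} $M_{\mathcal{O}}$ is the model that contains all others; Proposition~\ref{prop:maxmodel} recalls why it exists. A model $T$ is \emph{good} if it is projective over $B$ and $\tau_M\colon(\tau^*T)[\mathfrak{j}^{-1}]\to T[\mathfrak{j}^{-1}]$ is an isomorphism, and $\underline{M}$ has \emph{good reduction} if it has a good model. A good model is the maximal model (Proposition~\ref{prop:maxmodel});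 in particular $\mathbf{1}_{\mathcal{O}}=B$.

\medskip\noindent\emph{Realizations.} For $L\subset L'\subset L^s$ let $A_\ell\widehat{\otimes}L'=\varprojlim_n(A/\ell^n)\otimes L'$ and
\[
M_{\ell,L'}=M\otimes_{A\otimes L}(A_\ell\widehat{\otimes}L')=\varprojlim_n\,(M/\ell^nM)\otimes_LL'.
\]
Modulo $\ell^n$ the ideal $\mathfrak{j}$ is the unit ideal (Lemma~\ref{lem:unitideal}), so $M[\mathfrak{j}^{-1}]$ maps to $M_{\ell,L'}$ and $\tau_M$ induces an $A_\ell$-linear endomorphism of $M_{\ell,L'}$. The \emph{$\ell$-adic realization} $T_\ell\underline{M}=(M_{\ell,L^s})^{\tau_M=1}$ is a finite free $A_\ell$-module with a continuous action of $G_L$.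

\medskip\noindent\emph{The two parts.} The class of an extension $0\to\underline{M}\to\underline{E}\to\mathbf{1}\to0$ is
\begin{itemize}
\item \emph{integral} if $0\to M_{\mathcal{O}}\to E_{\mathcal{O}}\to\mathbf{1}_{\mathcal{O}}\to0$ is exact;
\item \emph{good at $\ell$} if $0\to T_\ell\underline{M}\to T_\ell\underline{E}\to T_\ell\mathbf{1}\to0$ splits as a sequence of $I$-modules.
\end{itemize}
These classes form $A$-submodules $\operatorname{Ext}_{\mathcal{O}}$ and $\operatorname{Good}_\ell$ of $\operatorname{Ext}$. A superscript ``reg'' denotes the intersection with $\operatorname{Ext}^{\mathrm{reg}}$. It is known that for every $\underline{M}$ and every $\ell\neq\mathfrak{m}$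
\begin{equation}\label{eq:star}
\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}\subseteq\operatorname{Good}^{\mathrm{reg}}_\ell .
\end{equation}

\medskip\noindent\textbf{Conjecture} (\cite{Gazda}). \emph{The inclusion \eqref{eq:star} is an equality. In particular, $\operatorname{Good}^{\mathrm{reg}}_\ell$ does not depend on $\ell$.}

\medskip
In \cite{Gazda} this is proved in particular cases, for instance when $\underline{M}$ is effective, pure of weight $0$ and has good reduction. We show that it is false in general, and we compute the quotient of the two sides.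

\subsection{Two examples}

Both conditions can be read off from a representative $m$. The following criteria are proved in Section~\ref{sec:criteria}.

\begin{proposition}\label{prop:criteria}
Let $m\in M[\mathfrak{j}^{-1}]$.
\begin{enumerate}
\item[(a)] $[m]\in\operatorname{Ext}_{\mathcal{O}}$ if and only if $m\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]+(\mathrm{id}-\tau_M)(M)$.
\item[(b)] $[m]\in\operatorname{Good}_\ell$ if and only if $y-\tau_M(y)=m$ has a solution $y\in M_{\ell,L^{\mathrm{ur}}}$.
\end{enumerate}
\end{proposition}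

The simplest motive supports the conjecture.

\begin{example}[the unit object]\label{ex:unit}
Let $\underline{M}=\mathbf{1}$ and let $\wp(x)=x-x^q$, an $\mathbb{F}_q$-linear map. Then $\mathrm{id}-\tau=\mathrm{id}\otimes\wp$ and $\operatorname{Ext}^{\mathrm{reg}}=A\otimes(L/\wp L)$. Since $B[\mathfrak{j}^{-1}]\cap(A\otimes L)=B$ by \eqref{eq:proj} below, criterion (a) gives $\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}=A\otimes\bigl((\mathcal{O}+\wp L)/\wp L\bigr)$.

Let $m=\sum_ia_i\otimes x_i$, with $a_i$ linearly independent over $\mathbb{F}_q$, be good at $\ell$, say $m=y-\tau(y)$. For large $n$ the $a_i$ stay independent in $A/\ell^n$. Applying to $y$ modulo $\ell^n$ functionals $A/\ell^n\to\mathbb{F}_q$ dual to the $a_i$, we find $w_i\in L^{\mathrm{ur}}$ with $\wp(w_i)=x_i$. Let $w^-=\sum_{j<0}c_j\pi^j$, $c_j\in\bar{k}$, be the polar part of $w=w_i$. The coefficient of $\pi^j$ in $\wp(w)$, for $j<0$, is $c_j$ if $q\nmid j$ and $c_j-c_{j/q}^q$ if $q\mid j$. It lies in $k$, so $c_j\in k$ by induction on $|j|$. Hence $w^-\in L$ and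 $x_i\in\wp(w^-)+\mathcal{O}$. So $[m]$ is integral, and \eqref{eq:star} is an equality for every $\ell$.
\end{example}

Here the conjecture reduces to the fact that an Artin--Schreier equation $w-w^q=x$ is unramified exactly when the pole of $x$ can be removed over $L$, and one may expect the same in general. But the two criteria differ in one respect. An element $b\in A\setminus\ell$ is invertible in $A_\ell$, so by (b) a class $c$ is good at $\ell$ as soon as $bc$ is. Nothing in (a) allows such a division. For the unit object this does no harm, because $\operatorname{Ext}^{\mathrm{reg}}/\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}=A\otimes\bigl(L/(\mathcal{O}+\wp L)\bigr)$ is a free $A$-module. In the next example it does.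

\begin{example}[the Carlitz motive over a ramified base]\label{ex:carlitz}
Let $A=\mathbb{F}_q[t]$, $L=\mathbb{F}_q((\pi))$ and $\kappa(t)=-\pi^{q-1}$. Then $\mathfrak{m}=(t)$, $B=\mathcal{O}[t]$ and $\mathfrak{j}_{\mathcal{O}}=(t+\pi^{q-1})$. The Carlitz motive is $M=L[t]e_1$ with $\tau_M(e_1)=(t+\pi^{q-1})e_1$. Take $m=-\pi^{-q}e_1\in M$, a regulated class. In $\underline{E}=\underline{E}_m$ put $e_2=(0,1)$, so that $\tau_E(e_2)=e_2-\pi^{-q}e_1$, and let
\[
f=te_2+\pi^{-1}e_1,\qquad g=\pi e_2,\qquad\text{so that}\qquad e_1=\pi f-tg .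
\]
Then
\begin{align*}
\tau_E(f)&=te_2-t\pi^{-q}e_1+\pi^{-q}(t+\pi^{q-1})e_1=f,\\
\tau_E(g)&=\pi^qe_2-e_1=(t+\pi^{q-1})g-\pi f .
\end{align*}
The module $T=Bf\oplus Bg$ contains $e_1$ and $\pi e_2$, so $T[1/\pi]=E$, and the matrix of $\tau_E$ on $T$ has determinant $t+\pi^{q-1}$. Hence $T$ is a good model and $T=E_{\mathcal{O}}$. The projection $E_{\mathcal{O}}\to\mathbf{1}_{\mathcal{O}}=B$ sends $f$ to $t$ and $g$ to $\pi$, and its image is the maximal ideal $(t,\pi)$. So $[m]$ is not integral: the sequence of maximal models is the Koszul complex of $(t,\pi)$. On the other hand, for $\ell\neq(t)$ the vector $t^{-1}f\in E_{\ell,L}$ is fixed by $\tau_E$ and by $G_L$, and it lifts $1$. So $[m]$ is good at every $\ell\neq\mathfrak{m}$. The obstruction $B/(t,\pi)$ is killed by $t$, and no $\ell$-adic completion with $\ell\neq(t)$ can see it. For $q=2$ the base is unramified and one may take $F=K$.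
\end{example}

\subsection{Results}

The first two theorems are counterexamples. The first one works for every datum $(C,\infty,F,\mathfrak{p})$. Recall that the class group of $A$ is finite, so every maximal ideal has a principal power.

\begin{theorem}\label{thm:general}
Let $\lambda$ be any maximal ideal of $A$ ($\lambda=\mathfrak{m}$ is allowed) and let $\lambda^h=(\alpha)$ with $h\geq1$. Let
\[
M=(A\otimes L)e_1\oplus(A\otimes L)e_2,\qquad\tau_M(e_1)=e_1,\qquad\tau_M(e_2)=e_2+\alpha\pi^{-1}e_1,
\]
and let $c=[m]$ with $m=-\pi^{-1}e_1$. Then $c$ is regulated, $\alpha c=0$, and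
\begin{enumerate}
\item[(i)] $c\notin\operatorname{Ext}_{\mathcal{O}}$;
\item[(ii)] $c\in\operatorname{Good}_\ell$ for every $\ell\notin\{\lambda,\mathfrak{m}\}$;
\item[(iii)] if $\lambda\neq\mathfrak{m}$, then $c\notin\operatorname{Good}_\lambda$.
\end{enumerate}
Thus for $\lambda=\mathfrak{m}$ the inclusion \eqref{eq:star} is strict for all $\ell\neq\mathfrak{m}$ simultaneously, and for $\lambda\neq\mathfrak{m}$ one has $\operatorname{Good}^{\mathrm{reg}}_\ell\neq\operatorname{Good}^{\mathrm{reg}}_\lambda$ for all $\ell\neq\lambda,\mathfrak{m}$.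
\end{theorem}

The second extends Example~\ref{ex:carlitz}, which is the case $d=1$, $e=q-1$.

\begin{theorem}\label{thm:carlitz}
Let $A=\mathbb{F}_q[t]$ and let $d,e\geq1$ satisfy $ed=(q-1)r$ with $r\in\mathbb{Z}$. Let $F=\mathbb{F}_q(\pi)$, $\kappa(t)=-\pi^e$ and $\mathfrak{p}=(\pi)$, so that $L=\mathbb{F}_q((\pi))$, $\mathfrak{m}=(t)$, and $e$ is the ramification index of $L$ over the completion $K_{\mathfrak{m}}$. Let $M=L[t]$ with $\tau_M(f)=(t-\kappa(t))^d\tau(f)$, the $d$-th tensor power of the Carlitz motive; it has good reduction. Let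
\[
m=t^{-1}\bigl(\pi^{-r}-(t+\pi^e)^d\pi^{-qr}\bigr)\in L[t].
\]
Then $[m]$ is regulated, lies in $\operatorname{Good}_\ell$ for every $\ell\neq\mathfrak{m}$, and does not lie in $\operatorname{Ext}_{\mathcal{O}}$.
\end{theorem}

The main theorem says that division by elements prime to $\ell$ is the only difference between the two notions. For an $A$-module $U$ and an ideal $\mathfrak{a}$ let $U[\mathfrak{a}]$ be the submodule killed by $\mathfrak{a}$ and let $U[\mathfrak{a}^\infty]=\bigcup_nU[\mathfrak{a}^n]$. Put
\[
H=\operatorname{Ext}/\operatorname{Ext}_{\mathcal{O}},\qquad H^{\mathrm{reg}}=\operatorname{Ext}^{\mathrm{reg}}/\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}\subset H .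
\]

\begin{theorem}\label{thm:exact}
For every $A$-motive $\underline{M}$ over $L$ and every $\ell\neq\mathfrak{m}$,
\begin{equation}\label{eq:sat}
\operatorname{Good}_\ell=\{c\in\operatorname{Ext}:\ bc\in\operatorname{Ext}_{\mathcal{O}}\text{ for some }b\in A\setminus\ell\}.
\end{equation}
Hence
\begin{equation}\label{eq:disc}
\operatorname{Good}^{\mathrm{reg}}_\ell/\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}=\bigoplus_{\lambda\neq\ell}H^{\mathrm{reg}}[\lambda^\infty],
\end{equation}
where $\lambda$ runs over the maximal ideals of $A$, including $\mathfrak{m}$. Consequently: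
\begin{enumerate}
\item[(i)] equality holds in \eqref{eq:star} at $\ell$ if and only if $H^{\mathrm{reg}}[\lambda]=0$ for all $\lambda\neq\ell$;
\item[(ii)] it holds for all $\ell\neq\mathfrak{m}$ if and only if $H^{\mathrm{reg}}$ is a torsion-free $A$-module;
\item[(iii)] $\operatorname{Good}^{\mathrm{reg}}_\ell$ is independent of $\ell$ if and only if $H^{\mathrm{reg}}[\lambda]=0$ for all $\lambda\neq\mathfrak{m}$.
\end{enumerate}
Moreover, $H[\lambda]=0$ for all but finitely many $\lambda$.
\end{theorem}

For good reduction the second half of the conjecture is true, and the first half holds when the ramification is small.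

\begin{theorem}\label{thm:good}
Suppose that $\underline{M}$ has good reduction. Then for every $\ell\neq\mathfrak{m}$,
\[
\operatorname{Good}^{\mathrm{reg}}_\ell=\{c\in\operatorname{Ext}^{\mathrm{reg}}:\ \mathfrak{m}^nc\subset\operatorname{Ext}_{\mathcal{O}}\text{ for some }n\},
\]
which is independent of $\ell$. Let $d\geq0$ satisfy $\mathfrak{j}^dM\subset\tau_M(\tau^*M)$ and let $e$ be the ramification index of $L$ over $K_{\mathfrak{m}}$. If $ed<q-1$ (this includes $d=0$ with $e$ arbitrary), then equality holds in \eqref{eq:star} for all $\ell\neq\mathfrak{m}$. The bound is sharp: equality can fail whenever $d,e\geq1$ and $(q-1)\mid ed$, in particular when $ed=q-1$.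
\end{theorem}

One tool runs through all the proofs: Frobenius multiplies the order of a pole along $\pi$ by $q$, up to a bounded error (Lemma~\ref{lem:frob}), so a vector $x$ with $x-\tau_M(x)$ integral has a bounded denominator. Section~\ref{sec:denominators} sets this up, Section~\ref{sec:criteria} proves the criteria and describes the torsion of $H$, and Section~\ref{sec:counter} proves Theorems~\ref{thm:general} and~\ref{thm:carlitz}. The heart of Theorem~\ref{thm:exact} is Proposition~\ref{prop:inertia}: inertia invariants of $T_\ell\underline{M}$ are integral for the maximal model. Sections~\ref{sec:exact} and~\ref{sec:good} finish the proofs of Theorems~\ref{thm:exact} and~\ref{thm:good}.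

\section{Denominators along $\pi$}\label{sec:denominators}

\subsection{The rings $B$, $S$ and $\Lambda$}

Since $C$ is smooth and geometrically irreducible, $A\otimes k'$ is a Dedekind domain for every field $k'\supset\mathbb{F}_q$. Hence $B\subset B[1/\pi]=A\otimes L$ is a noetherian domain, and $B/\pi B=A\otimes k$ is a domain. Let $\mathcal{F}$ be the fraction field of $B$.

The ideal $\mathfrak{j}_{\mathcal{O}}$ is the kernel of $B\to\mathcal{O}$, $a\otimes x\mapsto\kappa(a)x$. It is a prime ideal that does not contain $\pi$ and extends to the nonzero prime $\mathfrak{j}$ of the Dedekind domain $A\otimes L$, so it has height one. The ring $B$ is smooth over $\mathcal{O}$, hence regular, and regular local rings are factorial. So $\mathfrak{j}_{\mathcal{O}}$ is locally principal, that is, invertible. The ring $S=\bigcup_n\mathfrak{j}_{\mathcal{O}}^{-n}\subset\mathcal{F}$ is an increasing union of invertible modules and therefore flat over $B$. It follows that $T[\mathfrak{j}^{-1}]=T\otimes_BS$ for every $B$-submodule $T\subset M$, and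 that $-\otimes_BS$ commutes with kernels.

The localization $\Lambda$ of $B$ at the prime $\pi B$ is a discrete valuation ring with uniformizer $\pi$. Its valuation $v$ on $\mathcal{F}$ extends that of $L$; for $A=\mathbb{F}_q[t]$ it is the Gauss valuation, the minimum of the valuations of the coefficients. Every nonzero $f\in A\otimes L$ is $\pi^{v(f)}f_0$ with $f_0\in B\setminus\pi B$. Since $\tau(\pi)=\pi^q$, and since $\tau$ on $A\otimes k$ and $A\to A\otimes k$ are injective, we obtain
\begin{equation}\label{eq:gauss}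
v(\tau f)=q\,v(f),\qquad v(a)=0\quad(0\neq a\in A),\qquad\Lambda\cap(A\otimes L)=B .
\end{equation}
In particular $\tau$ extends to $\mathcal{F}$ and preserves $\Lambda$.

The map $\tau_M$ takes values in $M[\mathfrak{j}^{-1}]$ and cannot be iterated as it stands. The next lemma lists the base changes after which the poles along $\mathfrak{j}$ disappear.

\begin{lemma}\label{lem:unitideal}
Let $B'$ be a $B$-algebra with $\mathfrak{j}_{\mathcal{O}}B'=B'$. Then $U\otimes_BS=U$ for every $B'$-module $U$. The hypothesis holds for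
\begin{enumerate}
\item[(i)] $B'=(A/J)\otimes\mathcal{O}$, where $J\not\subset\mathfrak{m}$ is an ideal of $A$;
\item[(ii)] $B'=(A/J)\otimes L$, where $J\neq0$;
\item[(iii)] $B'=A'\otimes(\mathcal{O}/\pi^N)$, where $A'$ is an $A$-algebra in which some element of $\mathfrak{m}$ is invertible;
\item[(iv)] $B'=\Lambda$; in particular $S\subset\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
The map $\mathfrak{j}_{\mathcal{O}}\otimes_BB'\to B'$ is a surjection of invertible $B'$-modules, hence an isomorphism. Tensoring with $\mathfrak{j}_{\mathcal{O}}^{-n-1}$ shows that $\mathfrak{j}_{\mathcal{O}}^{-n}\otimes_BB'\to\mathfrak{j}_{\mathcal{O}}^{-n-1}\otimes_BB'$ is an isomorphism. So $S\otimes_BB'=B'$, and the claim for $U$ follows. In each case we give $a\in A$ with $a-\kappa(a)$ invertible in $B'$. In (i) take $a\in J\setminus\mathfrak{m}$: then $a=0$ in $B'$ and $\kappa(a)\in\mathcal{O}^\times$. In (ii) take $0\neq a\in J$. In (iii) take $a\in\mathfrak{m}$ invertible in $A'$: then $\kappa(a)$ is nilpotent. In (iv) take $a\notin\mathbb{F}_q$: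 then $a$ and $1$ are linearly independent over $\mathbb{F}_q$, so $a-\kappa(a)$ is nonzero in $A\otimes k$.
\end{proof}

For a finitely generated projective $B$-module $T$ we have, inside $T\otimes_B\mathcal{F}$,
\begin{equation}\label{eq:proj}
T\Lambda\cap T[1/\pi]=T[\mathfrak{j}^{-1}]\cap T[1/\pi]=T .
\end{equation}
Indeed, adding a complement reduces this to $T=B$, where it follows from \eqref{eq:gauss} and $S\subset\Lambda$.

Let $\underline{M}$ be an $A$-motive. The map $\tau_M$ extends to a $\tau$-semilinear endomorphism of $M_{\mathcal{F}}=M\otimes_B\mathcal{F}$ whose linearization $\tau^*M_{\mathcal{F}}\to M_{\mathcal{F}}$ is bijective. If $T$ is a model, then $T\Lambda$ is a finitely generated $\Lambda$-module and $\tau_M(T\Lambda)\subset T[\mathfrak{j}^{-1}]\Lambda=T\Lambda$. So the $\tau_M$-orbit of an element of a model has bounded denominators.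

\subsection{The Frobenius estimate}

Let $R$ be a discrete valuation ring with uniformizer $\pi$ and let $\sigma\colon R\to R$ be a ring endomorphism with $\sigma(\pi)=\pi^q$. We shall take $(\Lambda,\tau)$, $(\mathcal{O},\sigma)$ and $(\mathcal{O}^{\mathrm{ur}},\sigma)$. For a finite free $R$-module $D$ and $x\in D[1/\pi]$ put $v_D(x)=\sup\{n:x\in\pi^nD\}$, and let $\sigma^*D=D\otimes_{R,\sigma}R$.

\begin{lemma}\label{lem:frob}
Let $D,D'$ be finite free $R$-modules and let $\tau\colon D[1/\pi]\to D'[1/\pi]$ be $\sigma$-semilinear, with linearization $\tau^{\mathrm{lin}}\colon(\sigma^*D)[1/\pi]\to D'[1/\pi]$. Let $\delta\geq0$.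
\begin{enumerate}
\item[(a)] If there is an $R$-linear map $g\colon D'\to\sigma^*D$ with $g\circ\tau^{\mathrm{lin}}=u\pi^\delta$ after inverting $\pi$, where $u\in R^\times$, then $v_{D'}(\tau x)\leq q\,v_D(x)+\delta$ for all $x\neq0$.
\item[(b)] Let $D'=D$, let $\tau^{\mathrm{lin}}$ be bijective and let $\pi^\delta D\subset\tau^{\mathrm{lin}}(\sigma^*D)$. If $v_D(x)<-\delta$, then $v_D(\tau x)<v_D(x)$; hence $x-\tau x\notin D$ and $v_D(\tau^nx)\to-\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $x=\pi^nx'$ with $n=v_D(x)$. Then $x'$ is part of a basis of $D$, so $x'\otimes1$ is part of a basis of $\sigma^*D$. If $\tau x'\in\pi^{\delta+1}D'$, then applying $g$ gives $u\pi^\delta(x'\otimes1)\in\pi^{\delta+1}\sigma^*D$, which is false. So $v_{D'}(\tau x')\leq\delta$, and $\tau x=\pi^{qn}\tau x'$.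

(b) Apply (a) with $g=\pi^\delta(\tau^{\mathrm{lin}})^{-1}$. If $v_D(x)=-r$ with $r>\delta$, then $(q-1)r>\delta$, so $v_D(\tau x)\leq-qr+\delta<-r$. Therefore $v_D(x-\tau x)=v_D(\tau x)<0$, and the hypothesis passes from $x$ to $\tau x$.
\end{proof}

\begin{proposition}\label{prop:maxmodel}
Every $A$-motive $\underline{M}$ has a model $M_{\mathcal{O}}$ that contains every model. If $T_0$ is a good model, then $T_0=M_{\mathcal{O}}$.
\end{proposition}

\begin{proof}
Let $N\subset M$ be a finitely generated $B$-submodule with $N[1/\pi]=M$. Then $\tau_M(N)\subset\pi^{-c}N[\mathfrak{j}^{-1}]$ for some $c\geq0$, and $\tau_M(\pi^cN)\subset\pi^{(q-1)c}N[\mathfrak{j}^{-1}]\subset\pi^cN[\mathfrak{j}^{-1}]$. So models exist. Fix a model $T_0$. The module $D=T_0\Lambda$ is finite free over $\Lambda$ and spans $M_{\mathcal{F}}$; choose $\delta\geq0$ with $\pi^\delta D\subset\tau_M^{\mathrm{lin}}(\tau^*D)$. If $z$ lies in a model $T$, its orbit lies in $T\Lambda$, on which $v_D$ is bounded below. So $v_D(z)\geq-\delta$ by Lemma~\ref{lem:frob}(b), and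 every model lies in $\pi^{-\delta}D\cap M$. Embed $M$ in some $(A\otimes L)^n$, with $T_0\subset\pi^{-c'}B^n$. By \eqref{eq:gauss}, $\pi^{-\delta}D\cap M\subset\pi^{-\delta-c'}B^n$. Hence the sum of all models is finitely generated, and it is a model. If $T_0$ is good, base change along $S\to\Lambda$ shows that $\delta=0$ works, and $D\cap M=T_0$ by \eqref{eq:proj}.
\end{proof}

\section{The two criteria and the torsion of $H$}\label{sec:criteria}

Maximality is used in one way throughout: to show that a vector lies in $M_{\mathcal{O}}$, adjoin it to $M_{\mathcal{O}}$ and check that the result is still a model.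

\begin{lemma}\label{lem:ext}
\begin{enumerate}
\item[(a)] A morphism $f\colon\underline{M}\to\underline{N}$ maps $M_{\mathcal{O}}$ into $N_{\mathcal{O}}$.
\item[(b)] Let $\underline{E}=\underline{E}_m$ with projection $p\colon E\to A\otimes L$. Then $E_{\mathcal{O}}\cap M=M_{\mathcal{O}}$, and $p(E_{\mathcal{O}})$ is an ideal of $B$. The class $[m]$ is integral if and only if $1\in p(E_{\mathcal{O}})$.
\item[(c)] For $x\in M$ and $b\in A$: $(x,b)\in E_{\mathcal{O}}$ if and only if $bm-(x-\tau_Mx)\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$.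
\item[(d)] If $z\in M$ and $z-\tau_Mz\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$, then $z\in M_{\mathcal{O}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The module $f(M_{\mathcal{O}})+N_{\mathcal{O}}$ is a model of $\underline{N}$, since $\tau_N(fx)=f(\tau_Mx)$.

(b) By (a), $M_{\mathcal{O}}\subset E_{\mathcal{O}}\cap M$ and $p(E_{\mathcal{O}})\subset\mathbf{1}_{\mathcal{O}}=B$. The module $E_{\mathcal{O}}\cap M=\ker(p|_{E_{\mathcal{O}}})$ is finitely generated and spans $M$ over $L$. By flatness of $S$, $E_{\mathcal{O}}[\mathfrak{j}^{-1}]\cap M[\mathfrak{j}^{-1}]=(E_{\mathcal{O}}\cap M)[\mathfrak{j}^{-1}]$, and $\tau_M$ maps $E_{\mathcal{O}}\cap M$ into this module. So $E_{\mathcal{O}}\cap M$ is a model and equals $M_{\mathcal{O}}$. Thus the sequence of maximal models is always left exact, and it is exact if and only if $p(E_{\mathcal{O}})=B$.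

(c) Put $y=bm-(x-\tau_Mx)$. Then $\tau_E(x,b)=(x,b)+(y,0)$. If $(x,b)\in E_{\mathcal{O}}$, then $(y,0)\in E_{\mathcal{O}}[\mathfrak{j}^{-1}]\cap M[\mathfrak{j}^{-1}]=M_{\mathcal{O}}[\mathfrak{j}^{-1}]$. Conversely, if $y\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$, then $E_{\mathcal{O}}+B(x,b)$ is a model of $\underline{E}$.

(d) The module $M_{\mathcal{O}}+Bz$ is a model.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criteria}]
Part (a) is Lemma~\ref{lem:ext}(b) and (c) with $b=1$. For (b), note that $T_\ell\mathbf{1}=\varprojlim_n\bigl((A/\ell^n)\otimes L^s\bigr)^{\tau=1}=A_\ell$ with trivial action. A splitting over $I$ sends $1$ to an $I$-invariant lift, and such a lift defines an $A_\ell[I]$-linear splitting. So $[m]$ is good at $\ell$ if and only if there is an $I$-invariant $y\in M_{\ell,L^s}$ with $\tau_E(y,1)=(y,1)$, that is, $\tau_M(y)+m=y$. Finally $\bigl((M/\ell^nM)\otimes_LL^s\bigr)^I=(M/\ell^nM)\otimes_LL^{\mathrm{ur}}$, so $(M_{\ell,L^s})^I=M_{\ell,L^{\mathrm{ur}}}$.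
\end{proof}

To study $H$ we present it by the modules of polar parts
\[
X=M/M_{\mathcal{O}},\qquad Y=M[\mathfrak{j}^{-1}]/M_{\mathcal{O}}[\mathfrak{j}^{-1}]=X\otimes_BS .
\]

\begin{lemma}\label{lem:XY}
The $A$-modules $X$ and $Y$ are torsion-free. The map $\varphi\colon X\to Y$ induced by $\mathrm{id}-\tau_M$ is injective with cokernel $H$.
\end{lemma}

\begin{proof}
Let $0\neq a\in A$ and $T=\{z\in M:az\in M_{\mathcal{O}}\}\supset M_{\mathcal{O}}$. Multiplication by $a$ embeds $T$ in $M_{\mathcal{O}}$, so $T$ is finitely generated. By flatness, $T[\mathfrak{j}^{-1}]=\{z\in M[\mathfrak{j}^{-1}]:az\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]\}$. For $z\in T$ we have $a\tau_M(z)=\tau_M(az)\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$, so $\tau_M(z)\in T[\mathfrak{j}^{-1}]$. Hence $T$ is a model and $T=M_{\mathcal{O}}$. So $a$ is injective on $X$, and on $Y$ by flatness. Injectivity of $\varphi$ is Lemma~\ref{lem:ext}(d), and the cokernel is $H$ by \eqref{eq:ext} and Proposition~\ref{prop:criteria}(a).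
\end{proof}

A cokernel of an injective map between torsion-free modules has $\alpha$-torsion exactly when the map fails to be injective modulo $\alpha$. We need this in the following explicit form.

\begin{lemma}\label{lem:torsion}
Let $0\neq\alpha\in A$, $m\in M[\mathfrak{j}^{-1}]$ and $x\in M$ satisfy $\alpha m-(x-\tau_Mx)\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$. Then $[m]$ is integral if and only if $x\in M_{\mathcal{O}}+\alpha M$.
\end{lemma}

\begin{proof}
In $Y$ we have $\alpha\bar{m}=\varphi(\bar{x})$. If $[m]$ is integral, then $\bar{m}=\varphi(\bar{x}_1)$ for some $x_1\in M$, so $\varphi(\bar{x}-\alpha\bar{x}_1)=0$ and $\bar{x}=\alpha\bar{x}_1$ in $X$. Conversely, if $\bar{x}=\alpha\bar{x}_1$, then $\alpha(\bar{m}-\varphi(\bar{x}_1))=0$, and $\bar{m}=\varphi(\bar{x}_1)$ because $Y$ is torsion-free.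
\end{proof}

\section{The counterexamples}\label{sec:counter}

Lemma~\ref{lem:torsion} gives a recipe. Find $x\in M$ with $x\notin M_{\mathcal{O}}+\alpha M$ and $x-\tau_Mx\in\alpha M$: a vector that is fixed by $\tau_M$ modulo $\alpha$ but not integral modulo $\alpha$. Then $m=\alpha^{-1}(x-\tau_Mx)\in M$ defines a regulated class with $\alpha[m]=0$. It is not integral by Lemma~\ref{lem:torsion}. If $\alpha\notin\ell$, then $y=\alpha^{-1}x\in M_{\ell,L}$ solves $y-\tau_My=m$, so $[m]$ is good at $\ell$ by Proposition~\ref{prop:criteria}(b); the $\ell$-adic sequence then splits even over $G_L$. There are two ways to produce such an $x$. If $\alpha\in\mathfrak{m}$, the generators $a-\kappa(a)$ of $\mathfrak{j}_{\mathcal{O}}$ may become divisible by $\pi$ modulo $\alpha$, so that a good model ceases to be good modulo $\alpha$. For arbitrary $\alpha$, the bad reduction of $\underline{M}$ may be concentrated in a term divisible by $\alpha$.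

\begin{proof}[Proof of Theorem~\ref{thm:carlitz}]
The element $t+\pi^e$ generates $\mathfrak{j}_{\mathcal{O}}$, so $\mathcal{O}[t]$ is a good model and $M_{\mathcal{O}}=\mathcal{O}[t]$. Modulo $t$ the map $\tau_M$ becomes $x\mapsto\pi^{ed}x^q$ on $L$, and $x=\pi^{-r}$ is a fixed point because $ed-qr=-r$. So $x-\tau_Mx=\pi^{-r}-(t+\pi^e)^d\pi^{-qr}$ vanishes at $t=0$ and equals $tm$ with $m\in L[t]$. Since $r\geq1$, evaluation at $t=0$ shows $\pi^{-r}\notin\mathcal{O}[t]+tL[t]$. The recipe applies with $\alpha=t$, and $t\notin\ell$ for all $\ell\neq\mathfrak{m}$.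
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The matrix of $\tau_M$ is unipotent, so $\tau_M(\tau^*M)=M$ and $\underline{M}$ is an $A$-motive. We have $e_2-\tau_M(e_2)=-\alpha\pi^{-1}e_1=\alpha m$, so we are in the situation of the recipe with $x=e_2$. This shows that $c$ is regulated and that $\alpha c=0$, and it gives (ii), since $\alpha\notin\ell$ for $\ell\neq\lambda$. For (i) we need the maximal model. We claim that
\[
M_{\mathcal{O}}=Be_1\oplus B\pi e_2 .
\]
The right side $T$ is a model, since $\tau_M(\pi e_2)=\pi^{q-1}(\pi e_2)+\alpha\pi^{q-1}e_1$. Let $xe_1+ye_2\in M_{\mathcal{O}}$ and write $\tau_M^n(xe_1+ye_2)=x_ne_1+y_ne_2$. Then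
\[
y_n=\tau^n(y),\qquad x_{n+1}=\tau(x_n)+\alpha\pi^{-1}y_{n+1}.
\]
The orbit lies in the finitely generated module $M_{\mathcal{O}}\Lambda$, so $v(x_n)$ and $v(y_n)$ are bounded below. From $v(y_n)=q^nv(y)$ we get $v(y)\geq0$. Suppose $v(y)=0$. Then $v(\alpha\pi^{-1}y_{n+1})=-1$ for all $n$, by \eqref{eq:gauss}. If $v(x_n)<0$ for some $n$, then $v(\tau x_n)=qv(x_n)\leq-q<-1$, so $v(x_{n+1})=qv(x_n)$, and by induction $v(x_n)\to-\infty$. So $v(x_n)\geq0$ for all $n$. But $v(x_0)\geq0$ gives $v(x_1)=-1$. Hence $v(y)\geq1$, so $y\in\pi B$ and $ye_2\in T\subset M_{\mathcal{O}}$. Then $xe_1\in M_{\mathcal{O}}$, the numbers $v(\tau^nx)=q^nv(x)$ are bounded below, and $x\in B$. This proves the claim.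

(i) Suppose $e_2\in M_{\mathcal{O}}+\alpha M$. Then $1-\alpha x_2\in\pi B$ for some $x_2\in A\otimes L$. Hence $v(x_2)=v(\alpha x_2)=0$ and $x_2\in B$. Reducing modulo $\pi$ gives $1=\alpha\bar{x}_2$ in $A\otimes k$, and reducing modulo $\lambda$ gives $1=0$ in $(A/\lambda)\otimes k\neq0$. So $e_2\notin M_{\mathcal{O}}+\alpha M$, and $c$ is not integral.

(iii) Let $\lambda\neq\mathfrak{m}$ and suppose that $y=y_1e_1+y_2e_2\in M_{\lambda,L^{\mathrm{ur}}}$ satisfies $y-\tau_My=m$. The first coordinate reads $y_1-\tau(y_1)-\alpha\pi^{-1}\tau(y_2)=-\pi^{-1}$. Reduce modulo $\lambda$, which kills $\alpha$, and apply an $\mathbb{F}_q$-linear functional $A/\lambda\to\mathbb{F}_q$ with $1\mapsto1$; it commutes with $\tau$. We obtain $w\in L^{\mathrm{ur}}$ with $w-w^q=-\pi^{-1}$. Then $w$ has negative valuation $n$, and $qn=-1$. This is impossible because $n\in\mathbb{Z}$.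
\end{proof}

\begin{remark}\label{rem:hyp}
Compare with the proved case ``effective, pure of weight $0$, good reduction''. Let $\mathcal{O}_\infty$ be the completed local ring of $C$ at $\infty$ and $\varpi_\infty$ a uniformizer. The motive of Theorem~\ref{thm:general} is effective. It is pure of weight $0$: if $\alpha\varpi_\infty^n\in\mathcal{O}_\infty$, the matrix of $\tau_M$ in the basis $\varpi_\infty^{-n}e_1,e_2$ is unipotent over $\mathcal{O}_\infty\widehat{\otimes}L$, so the lattice with this basis is stable under $\tau_M$ and generated by its image. It has bad reduction: a good model would be $M_{\mathcal{O}}$, on which $\tau_M$ has determinant $\pi^{q-1}$, not a unit of $S\subset\Lambda$. The motive of Theorem~\ref{thm:carlitz} is effective with good reduction, and its weight is nonzero: the image under $\tau_M$ of the lattice $t^jL[[1/t]]$ generates $t^{j+d}L[[1/t]]$. So neither ``weight $0$'' nor ``good reduction'' can simply be dropped.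
\end{remark}

\section{Inertia invariants are integral}\label{sec:inertia}

To prove that a good class has an integral multiple, we must produce an element of $E_{\mathcal{O}}$ from an inertia-invariant vector of $T_\ell\underline{E}$. For this we compare the two structures modulo ideals of $A$.

Let $J\not\subset\mathfrak{m}$ be an ideal of $A$ and put $D_J^0=M_{\mathcal{O}}/JM_{\mathcal{O}}$. The module $X$ is torsion-free over the Dedekind domain $A$, hence flat, so $D^0_J\to M/JM$ is injective. Since $A/J$ is finite, $D_J^0$ is a finitely generated torsion-free, hence free, $\mathcal{O}$-module with $D^0_J[1/\pi]=M/JM$. By Lemma~\ref{lem:unitideal}(i), $M_{\mathcal{O}}[\mathfrak{j}^{-1}]/J=D^0_J$ and $M[\mathfrak{j}^{-1}]/J=M/JM$. So $\tau_M$ induces a $\sigma$-semilinear endomorphism $\tau$ of $D_J^0$ and of $D_J=D^0_J\otimes_{\mathcal{O}}\mathcal{O}^{\mathrm{ur}}$. This is the first use of $J\not\subset\mathfrak{m}$. We write $D_n=D_{\ell^n}$, so that $M_{\ell,L^{\mathrm{ur}}}=\varprojlim_nD_n[1/\pi]$.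

The cokernel of $\tau_M\colon(\tau^*M_{\mathcal{O}})[\mathfrak{j}^{-1}]\to M_{\mathcal{O}}[\mathfrak{j}^{-1}]$ is finitely generated over $S$ and vanishes after inverting $\pi$. We fix $\delta\geq0$ such that $\pi^\delta$ kills it, with $\delta=0$ if $\underline{M}$ has good reduction.

\begin{lemma}\label{lem:levelJ}
Let $J\not\subset\mathfrak{m}$. If $x\in D_J[1/\pi]$ and $x-\tau x\in D_J$, then $x\in\pi^{-\delta}D_J$. If moreover $x\in M/JM$, then $x\in\pi^{-\delta}D_J^0$.
\end{lemma}

\begin{proof}
Since $\tau^*M_{\mathcal{O}}=M_{\mathcal{O}}\otimes_{\mathcal{O},\sigma}\mathcal{O}$, the base change of the map above to $(A/J)\otimes\mathcal{O}^{\mathrm{ur}}$ is $\tau^{\mathrm{lin}}\colon\sigma^*D_J\to D_J$. Its cokernel is killed by $\pi^\delta$, by right exactness, and it is bijective after inverting $\pi$. Apply Lemma~\ref{lem:frob}(b). The last assertion holds because $\mathcal{O}^{\mathrm{ur}}\cap L=\mathcal{O}$.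
\end{proof}

The point is that $\delta$ does not depend on $J$.

\begin{proposition}\label{prop:inertia}
For every $A$-motive $\underline{M}$ and every $\ell\neq\mathfrak{m}$, one has $(T_\ell\underline{M})^I\subset\varprojlim_nD_n$.
\end{proposition}

The statement is false at a fixed level. For the motive of Theorem~\ref{thm:general} with $\lambda=\ell$, the vector $e_2$ is fixed by $\tau$ modulo $\ell^h$ and does not lie in $D_h$. So the proof must use all levels at once. Lemma~\ref{lem:levelJ} confines the polar part of an invariant vector to a module $P$ that is finitely generated over $A$. We show that $\tau$ has no nonzero stable submodule in the localization of $P$ at $\ell$, since such a submodule would enlarge the maximal model, and then we transfer this to the completion by flatness.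

Put
\[
P=\pi^{-\delta}M_{\mathcal{O}}/M_{\mathcal{O}},\qquad Q_0=\pi^{-q\delta}M_{\mathcal{O}}/M_{\mathcal{O}},\qquad Q=Q_0\otimes_BS\subset Y .
\]
The modules $P\subset Q_0$ are finitely generated over $A\otimes(\mathcal{O}/\pi^{q\delta})$, hence over $A$, \emph{because $k$ is finite}. They are submodules of $X$, and multiplication by $\pi^\delta$ identifies $Q_0/P$ with a submodule of $X$. So $P$, $Q_0$ and $Q_0/P$ are torsion-free over $A$. Since $\tau_M(\pi^{-\delta}x)=\pi^{-q\delta}\tau_M(x)$, the map $\tau_M$ induces an $A$-linear and $\sigma$-semilinear map $\tau\colon P\to Q$.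

\begin{proof}[Proof of Proposition~\ref{prop:inertia}]
A subscript $(\ell)$ denotes localization at $\ell$. By Lemma~\ref{lem:unitideal}(iii), which applies since $\mathfrak{m}\not\subset\ell$, every $B$-module $U$ killed by a power of $\pi$ satisfies $(U\otimes_BS)_{(\ell)}=U_{(\ell)}$. In particular $Q_{(\ell)}=(Q_0)_{(\ell)}$ is finitely generated over $A_{(\ell)}$ and contains $P_{(\ell)}$. Define $W_0=P_{(\ell)}$ and
\[
W_{i+1}=\{w\in W_i:\tau w\in W_i\}=\ker\bigl(\psi_i\colon W_i\xrightarrow{\ \tau\ }Q_{(\ell)}\to Q_{(\ell)}/W_i\bigr).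
\]
These are $A_{(\ell)}\otimes\mathcal{O}$-submodules, as $\tau(xw)=x^q\tau(w)$ for $x\in\mathcal{O}$.

\emph{Step 1: $W_i=0$ for large $i$.} First, $P_{(\ell)}/W_i$ is torsion-free for all $i$. This holds for $i=0$. If it holds for $i$, then $Q_{(\ell)}/W_i$ is an extension of $Q_{(\ell)}/P_{(\ell)}$ by $P_{(\ell)}/W_i$, hence torsion-free; so is its submodule $W_i/W_{i+1}$; and so is $P_{(\ell)}/W_{i+1}$, an extension of $P_{(\ell)}/W_i$ by $W_i/W_{i+1}$. A nonzero torsion-free module has positive rank, so the rank drops whenever $W_{i+1}\neq W_i$. Thus $W_{i+1}=W_i=:W$ for large $i$, and $\tau W\subset W$.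

Let $W^0=W\cap P$, so that $W^0_{(\ell)}=W$, and let $T\subset\pi^{-\delta}M_{\mathcal{O}}$ be the preimage of $W^0$. It is a finitely generated $B$-module that contains $M_{\mathcal{O}}$, and $T[\mathfrak{j}^{-1}]/M_{\mathcal{O}}[\mathfrak{j}^{-1}]=W^0\otimes_BS\subset Q$. The module $Q_0/W^0$ is an extension of $Q_0/P$ by $P/W^0\subset P_{(\ell)}/W$, so it is torsion-free. By flatness, $U=Q/(W^0\otimes_BS)=(Q_0/W^0)\otimes_BS$ is torsion-free, and so $U$ embeds in $U_{(\ell)}=Q_{(\ell)}/W$. For $w\in T$ the image of $\tau_M(w)$ in $Q_{(\ell)}/W$ is zero because $\tau W\subset W$. So its image in $U$ is zero, which means $\tau_M(w)\in T[\mathfrak{j}^{-1}]$. Hence $T$ is a model, $T=M_{\mathcal{O}}$, $W^0=0$ and $W=0$.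

\emph{Step 2: passage to the completion.} For an $A_{(\ell)}\otimes k$-module $U$ that is finitely generated over $A_{(\ell)}$ put $\widehat{U}=\varprojlim_n(U/\ell^nU)\otimes_k\bar{k}$. This is the $\ell$-adic completion of $U\otimes_k\bar{k}$, a finitely generated module over the noetherian ring $A_{(\ell)}\otimes\bar{k}$. Completion is exact on such modules, so $U\mapsto\widehat{U}$ is exact. Let $\psi\colon U\to U'$ be $A_{(\ell)}$-linear with $\psi(cu)=c^q\psi(u)$ for $c\in k$. The rule $u\otimes x\mapsto\psi(u)\otimes x^q$ defines $\widehat{\psi}\colon\widehat{U}\to\widehat{U'}$, and we claim that $\ker\widehat{\psi}=\widehat{\ker\psi}$. Let $U'_\sigma$ be $U'$ with $c\in k$ acting as $c^q$. Then $\psi\colon U\to U'_\sigma$ is linear, so its completion has kernel $\widehat{\ker\psi}$. The $A_{(\ell)}$-linear map $U'_\sigma\otimes_k\bar{k}\to U'\otimes_k\bar{k}$, $u\otimes x\mapsto u\otimes x^q$, is bijective, with inverse $u\otimes x\mapsto u\otimes x^{1/q}$, because $k$ and $\bar{k}$ are perfect. It therefore induces a bijection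 on completions, and the claim follows.

Since $\mathcal{O}^{\mathrm{ur}}=\mathcal{O}\otimes_k\bar{k}$ and $P/\ell^nP=\pi^{-\delta}D^0_{\ell^n}/D^0_{\ell^n}$, and likewise for $Q_0$, we have
\[
\widehat{P_{(\ell)}}=\varprojlim_n\pi^{-\delta}D_n/D_n\ \subset\ \widehat{Q_{(\ell)}}=\varprojlim_n\pi^{-q\delta}D_n/D_n,
\]
and $\widehat{\tau}$ is induced by the maps $\tau$ on $D_n[1/\pi]$.

Let $z=(z_n)\in(T_\ell\underline{M})^I$, so that $z_n\in D_n[1/\pi]$ and $\tau z_n=z_n$. By Lemma~\ref{lem:levelJ}, $z_n\in\pi^{-\delta}D_n$ for all $n$. Thus $z$ defines $\bar{z}\in\widehat{W_0}$ with $\widehat{\tau}\bar{z}=\bar{z}$. If $\bar{z}\in\widehat{W_i}$, then $\widehat{\tau}\bar{z}\in\widehat{W_i}$, so $\widehat{\psi_i}(\bar{z})=0$ in $\widehat{Q_{(\ell)}/W_i}=\widehat{Q_{(\ell)}}/\widehat{W_i}$, and $\bar{z}\in\widehat{W_{i+1}}$. By Step~1, $\bar{z}=0$, that is, $z_n\in D_n$ for all $n$.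
\end{proof}

\section{Proof of Theorem~\ref{thm:exact}}\label{sec:exact}

\subsection{Integral classes are good}

This inclusion rests on the solvability of Artin--Schreier systems over $\mathcal{O}^{\mathrm{ur}}$.

\begin{lemma}\label{lem:AS}
Let $D$ be a finite free $\mathcal{O}^{\mathrm{ur}}$-module and $\tau\colon D\to D$ a $\sigma$-semilinear map. Then $\mathrm{id}-\tau\colon D\to D$ is surjective with finite kernel.
\end{lemma}

\begin{proof}
In a basis, $\mathrm{id}-\tau$ is the map $(Y_i)\mapsto(Y_i-\sum_jb_{ij}Y_j^q)$ with $b_{ij}\in\mathcal{O}^{\mathrm{ur}}$. Modulo $\pi$ it is a homomorphism of algebraic groups $\mathbb{G}_a^n\to\mathbb{G}_a^n$ over $\bar{k}$ whose differential is the identity. Its kernel has zero tangent space, so it is finite. Its image is a closed subgroup of dimension $n$, so it is everything.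

Let $c\in D$ and choose $y_0\in D$ with $\epsilon=y_0-\tau y_0-c\in\pi D$. The $b_{ij}$ and the coordinates of $c$ and $y_0$ lie in the complete ring $k'[[\pi]]$ for a finite extension $k'$ of $k$. Since $\tau$ multiplies $\pi^s$ into $\pi^{qs}$, the series $\sum_{i\geq0}\tau^i\epsilon$ converges with coordinates in $k'[[\pi]]$, and $y=y_0-\sum_{i\geq0}\tau^i\epsilon$ solves $y-\tau y=c$. If $y\in\pi D$ and $y=\tau y$, then $v_D(y)\geq qv_D(y)$, so $y=0$. Hence the kernel on $D$ embeds in the kernel on $D/\pi D$.
\end{proof}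

Let $c\in\operatorname{Ext}_{\mathcal{O}}$. By Proposition~\ref{prop:criteria}(a), $c=[m]$ with $m\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$, and the images $m_n$ of $m$ lie in $D_n$. By Lemma~\ref{lem:AS}, the sets $\{y\in D_n:y-\tau y=m_n\}$ are finite and nonempty, and they form an inverse system. An inverse limit of nonempty finite sets is nonempty, so $c\in\operatorname{Good}_\ell$ by Proposition~\ref{prop:criteria}(b). This reproves \eqref{eq:star}. If $b\notin\ell$ and $b[m]\in\operatorname{Ext}_{\mathcal{O}}$, then $bm=y-\tau_My$ with $y\in M_{\ell,L^{\mathrm{ur}}}$, and $b^{-1}y$ shows that $[m]\in\operatorname{Good}_\ell$. This is the inclusion $\supseteq$ in \eqref{eq:sat}.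

\subsection{Good classes have integral multiples}

Let $c=[m]\in\operatorname{Good}_\ell$, let $\underline{E}=\underline{E}_m$, and let $z\in(T_\ell\underline{E})^I$ lift $1\in A_\ell$. Let $\mathfrak{a}=p(E_{\mathcal{O}})\subset B$ be the ideal of Lemma~\ref{lem:ext}(b) and let $U=B/\mathfrak{a}$; in Example~\ref{ex:carlitz}, $U=B/(t,\pi)$. We show that an element of $A\setminus\ell$ kills $U$.

By Proposition~\ref{prop:inertia} applied to $\underline{E}$, the component $z_1$ lies in $(E_{\mathcal{O}}/\ell E_{\mathcal{O}})\otimes_{\mathcal{O}}\mathcal{O}^{\mathrm{ur}}$. It maps to $1\in(A/\ell)\otimes\mathcal{O}^{\mathrm{ur}}$. So the map $(E_{\mathcal{O}}/\ell E_{\mathcal{O}})\otimes_{\mathcal{O}}\mathcal{O}^{\mathrm{ur}}\to(A/\ell)\otimes\mathcal{O}^{\mathrm{ur}}$, whose image is an ideal, is surjective. Its cokernel is $(U/\ell U)\otimes_{\mathcal{O}}\mathcal{O}^{\mathrm{ur}}$, and $\mathcal{O}^{\mathrm{ur}}$ is faithfully flat over $\mathcal{O}$, so $U=\ell U$. Since $E_{\mathcal{O}}[1/\pi]=E$, the ideal $\mathfrak{a}$ contains a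 power $\pi^s$. Hence $U$ is a quotient of $A\otimes(\mathcal{O}/\pi^s)$ and is finitely generated over $A$, again because $k$ is finite. By Nakayama's lemma some $b\in1+\ell$ kills $U$. Then $b\in\mathfrak{a}$, so $(x,b)\in E_{\mathcal{O}}$ for some $x\in M$. By Lemma~\ref{lem:ext}(c) and Proposition~\ref{prop:criteria}(a), $bc=[bm]$ is integral. This proves \eqref{eq:sat}.

\subsection{The discrepancy}

By \eqref{eq:sat}, $\operatorname{Good}^{\mathrm{reg}}_\ell/\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}$ consists of the elements of $H^{\mathrm{reg}}$ killed by some $b\notin\ell$. The torsion submodule of a module over the Dedekind domain $A$ is the direct sum of its $\lambda$-primary parts. An element is killed by some $b\notin\ell$ if and only if its annihilator is not contained in $\ell$, that is, if and only if it is torsion with zero $\ell$-primary component. This is \eqref{eq:disc}. Since $U[\lambda^\infty]=0$ if and only if $U[\lambda]=0$, (i) follows. For (ii), use (i) for two different ideals $\ell,\ell'\neq\mathfrak{m}$: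 every $\lambda$ differs from one of them. For (iii): if $H^{\mathrm{reg}}[\lambda]\neq0$ with $\lambda\neq\mathfrak{m}$, then the $\lambda$-primary part occurs in \eqref{eq:disc} for every $\ell\neq\lambda,\mathfrak{m}$ but not for $\ell=\lambda$; otherwise the right side of \eqref{eq:disc} is $H^{\mathrm{reg}}[\mathfrak{m}^\infty]$ for all $\ell$.

\subsection{Finiteness of the set of torsion primes}

The module $H$ is not finitely generated in general, as Example~\ref{ex:unit} suggests, but its torsion away from $\mathfrak{m}$ comes from bounded denominators. With $P$ and $Q$ as in Section~\ref{sec:inertia}, the map $\varphi$ sends $P$ into $Q$. Let $H_0=Q/\varphi(P)$; it maps to $H=Y/\varphi(X)$.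

\begin{lemma}\label{lem:H0}
Let $\alpha\in A\setminus\mathfrak{m}$. Every element of $H$ killed by $\alpha$ is the image of an element of $H_0$ killed by $\alpha$.
\end{lemma}

\begin{proof}
Let $m$ represent the element. Then $\alpha m=x-\tau_Mx+y$ with $x\in M$ and $y\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$. In $M[\mathfrak{j}^{-1}]/\alpha=M/\alpha M$ we get $\bar{x}-\tau\bar{x}=-\bar{y}\in D^0_{(\alpha)}$. By Lemma~\ref{lem:levelJ}, $x=x_0+\alpha x_1$ with $x_0\in\pi^{-\delta}M_{\mathcal{O}}$ and $x_1\in M$. Replacing $m$ by $m-(x_1-\tau_Mx_1)$, we may assume $x=x_0$. Then $\alpha\bar{m}=\varphi(\bar{x}_0)\in\varphi(P)\subset Q$ in $Y$. Multiplication by $\pi^{q\delta}$ identifies $Y/Q=(M/\pi^{-q\delta}M_{\mathcal{O}})\otimes_BS$ with $Y$, which is torsion-free. So $\bar{m}\in Q$, and its class in $H_0$ is killed by $\alpha$.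
\end{proof}

Let $(a)$ be a principal power of $\mathfrak{m}$. By Lemma~\ref{lem:unitideal}(iii), $Q[1/a]=Q_0[1/a]$, so $H_0[1/a]$ is finitely generated over the Dedekind domain $A[1/a]$. It has $\lambda$-torsion for only finitely many $\lambda\neq\mathfrak{m}$. Let $\lambda\neq\mathfrak{m}$ be outside this finite set and let $\lambda^h=(\alpha)$. An element of $H_0$ killed by $\alpha$ vanishes in $H_0[1/a]$, so it is killed by a power of $a$; as $\alpha$ and $a$ are coprime, it is zero. By Lemma~\ref{lem:H0}, $H[\lambda]=0$. This completes the proof of Theorem~\ref{thm:exact}.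

\section{Good reduction: proof of Theorem~\ref{thm:good}}\label{sec:good}

Let $\underline{M}$ have good reduction, so that $M_{\mathcal{O}}$ is a good model. Then $\delta=0$ and $H_0=0$. Lemma~\ref{lem:H0} gives $H[\lambda]=0$ for all $\lambda\neq\mathfrak{m}$, and \eqref{eq:disc} becomes $\operatorname{Good}^{\mathrm{reg}}_\ell/\operatorname{Ext}^{\mathrm{reg}}_{\mathcal{O}}=H^{\mathrm{reg}}[\mathfrak{m}^\infty]$ for every $\ell\neq\mathfrak{m}$. This is the first assertion.

It remains to show that $H^{\mathrm{reg}}[\mathfrak{m}]=0$ if $ed<q-1$. At $\mathfrak{m}$ the argument of Lemma~\ref{lem:H0} breaks down: modulo $\mathfrak{m}$, inverting $\mathfrak{j}_{\mathcal{O}}$ inverts $\pi$, and the condition $y\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$ carries no information. So far the regulated condition has played no role. The following example shows that it is needed now.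

\begin{example}\label{ex:nonreg}
Let $A=\mathbb{F}_q[t]$, $\mathfrak{m}=(t)$, $\theta=\kappa(t)\in\pi\mathcal{O}$ and $\underline{M}=\mathbf{1}$, so that $d=0$. Let $x=\pi^{-1}$ and $y=-(x-x^q)(-\theta)^q(t-\theta)^{-q}\in S$. Then $x-\tau x+y=(x-x^q)\bigl((t-\theta)^q-(-\theta)^q\bigr)(t-\theta)^{-q}=tm$ with $m=(x-x^q)t^{q-1}(t-\theta)^{-q}$. The class $t[m]$ is integral, so $[m]$ is good at every $\ell\neq\mathfrak{m}$ by \eqref{eq:sat}. It is not integral by Lemma~\ref{lem:torsion}, since $\pi^{-1}\notin\mathcal{O}[t]+tL[t]$.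
\end{example}

For a regulated class the term $y$ lies in $M^+$, where the pole along $\mathfrak{j}$ is bounded. So we replace $M_{\mathcal{O}}[\mathfrak{j}^{-1}]$ by
\[
M^+_{\mathcal{O}}=M^+\cap M_{\mathcal{O}}[\mathfrak{j}^{-1}],
\]
which does define a lattice modulo $\mathfrak{m}$, and we apply the Frobenius estimate to $\tau_M\colon M\to M^+$.

\medskip\noindent\emph{The lattices.} Choose $s$ with $M^+\subset\mathfrak{j}^{-s}M$. By \eqref{eq:proj} for the projective module $\mathfrak{j}_{\mathcal{O}}^{-s}M_{\mathcal{O}}$,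
\[
M^+_{\mathcal{O}}\subset\mathfrak{j}^{-s}M\cap M_{\mathcal{O}}[\mathfrak{j}^{-1}]=\mathfrak{j}_{\mathcal{O}}^{-s}M_{\mathcal{O}},
\]
so $M^+_{\mathcal{O}}$ is finitely generated over $B$. Also $M^+_{\mathcal{O}}[1/\pi]=M^+$. The quotient $M^+/M^+_{\mathcal{O}}\subset Y$ is torsion-free, hence flat, over $A$. As in Section~\ref{sec:inertia}, it follows that $D'=M^+_{\mathcal{O}}/\mathfrak{m}M^+_{\mathcal{O}}$ is a finite free $\mathcal{O}$-module with $D'[1/\pi]=M^+/\mathfrak{m}M^+$, and that $D=M_{\mathcal{O}}/\mathfrak{m}M_{\mathcal{O}}$ is finite free with $D[1/\pi]=M/\mathfrak{m}M$. The inclusion $M\subset M^+$ and the map $\tau_M$ induce maps $\iota,\tau\colon D[1/\pi]\to D'[1/\pi]$. Since $M_{\mathcal{O}}\subset M^+_{\mathcal{O}}$, we have $v_{D'}(\iota\bar{x})\geq v_D(\bar{x})$. Moreover $\tau_M(\tau^*M_{\mathcal{O}})\subset M^+_{\mathcal{O}}$.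

\medskip\noindent\emph{The estimate.} By the choice of $d$ we have $\mathfrak{j}^dM^+\subset\tau_M(\tau^*M)$. Since $M_{\mathcal{O}}$ is a good model, $\tau_M$ maps $(\tau^*M_{\mathcal{O}})[\mathfrak{j}^{-1}]$ onto $M_{\mathcal{O}}[\mathfrak{j}^{-1}]$, and \eqref{eq:proj} applies to the projective module $\tau^*M_{\mathcal{O}}$. As $\tau_M$ is injective on $(\tau^*M)[\mathfrak{j}^{-1}]$, we get
\[
\mathfrak{j}_{\mathcal{O}}^dM^+_{\mathcal{O}}\subset\tau_M(\tau^*M)\cap M_{\mathcal{O}}[\mathfrak{j}^{-1}]=\tau_M\bigl(\tau^*M\cap(\tau^*M_{\mathcal{O}})[\mathfrak{j}^{-1}]\bigr)=\tau_M(\tau^*M_{\mathcal{O}}).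
\]
Choose $a\in\mathfrak{m}\setminus\mathfrak{m}^2$, so that $\kappa(a)$ has valuation $e$, and put $f=(a-\kappa(a))^d\in\mathfrak{j}^d_{\mathcal{O}}$. Then $g=\tau_M^{-1}\circ f$ is a $B$-linear map $M^+_{\mathcal{O}}\to\tau^*M_{\mathcal{O}}$ with $g\circ\tau_M=f$ on $\tau^*M_{\mathcal{O}}$. Modulo $\mathfrak{m}$ it becomes a map $D'\to\sigma^*D$ whose composite with $\tau^{\mathrm{lin}}$ is multiplication by $(-\kappa(a))^d$, a unit times $\pi^{ed}$. Lemma~\ref{lem:frob}(a) gives
\begin{equation}\label{eq:estimate}
v_{D'}(\tau\bar{x})\leq q\,v_D(\bar{x})+ed\qquad(0\neq\bar{x}\in M/\mathfrak{m}M).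
\end{equation}

\medskip\noindent\emph{Vanishing of $H^{\mathrm{reg}}[\mathfrak{m}]$.} Let $c\in H^{\mathrm{reg}}[\mathfrak{m}]$ be represented by $m\in M^+$. Then $am=x-\tau_Mx+y$ with $x\in M$ and $y\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$. Since $m$, $x$ and $\tau_Mx$ lie in $M^+$, so does $y$; thus $y\in M^+_{\mathcal{O}}$. In $M^+/\mathfrak{m}M^+$ we get $\iota\bar{x}-\tau\bar{x}=-\bar{y}\in D'$. Suppose $v_D(\bar{x})=-r<0$. Since $ed<q-1\leq(q-1)r$, the estimate \eqref{eq:estimate} gives
\[
v_{D'}(\tau\bar{x})\leq-qr+ed<-r\leq v_{D'}(\iota\bar{x}).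
\]
Then $v_{D'}(\iota\bar{x}-\tau\bar{x})=v_{D'}(\tau\bar{x})<0$, a contradiction. Hence $\bar{x}\in D$, that is, $x\in M_{\mathcal{O}}+\mathfrak{m}M$.

Lemma~\ref{lem:torsion} asks for $aM$ in place of $\mathfrak{m}M$, and $\mathfrak{m}$ need not be principal. Write $aA=\mathfrak{m}\mathfrak{n}$ with $\mathfrak{n}\not\subset\mathfrak{m}$ and take $b\in\mathfrak{n}\setminus\mathfrak{m}$. Then $b\mathfrak{m}\subset aA$, so $bx\in M_{\mathcal{O}}+aM$, and $a(bm)-(bx-\tau_M(bx))=by\in M_{\mathcal{O}}[\mathfrak{j}^{-1}]$. By Lemma~\ref{lem:torsion}, $bc=0$ in $H$. Since also $\mathfrak{m}c=0$ and $bA+\mathfrak{m}=A$, we get $c=0$.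

So $H^{\mathrm{reg}}$ is torsion-free, and equality holds in \eqref{eq:star} for all $\ell\neq\mathfrak{m}$ by Theorem~\ref{thm:exact}(ii). Finally, the motive of Theorem~\ref{thm:carlitz} has good reduction, $\tau_M(\tau^*M)=\mathfrak{j}^dM$ and ramification index $e$, and equality fails for it. This proves sharpness and completes the proof of Theorem~\ref{thm:good}.

\begin{remark}\label{rem:divis}
The condition $ed<q-1$ is sufficient but not necessary. Take the motive of Theorem~\ref{thm:carlitz} with $d,e\geq1$ and $(q-1)\nmid ed$. Here $M^+=L[t]$ and $M^+_{\mathcal{O}}=\mathcal{O}[t]$. If $tm=x-\tau_Mx+y$ as above, then $x_0=x(0)$ satisfies $x_0-\pi^{ed}x_0^q\in\mathcal{O}$. If $x_0$ had valuation $-r<0$, the two terms would have equal valuations $-r=ed-qr$, which is excluded. So $x\in M_{\mathcal{O}}+tM$, $H^{\mathrm{reg}}[\mathfrak{m}]=0$ by Lemma~\ref{lem:torsion}, and equality holds in \eqref{eq:star} for all $\ell\neq\mathfrak{m}$.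
\end{remark}

\begin{thebibliography}{1}
\bibitem{Gazda} Quentin Gazda, \emph{On the Integral Part of A-Motivic Cohomology}, arXiv:2201.09304 (2022).
\end{thebibliography}
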